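# Local lifting for hypergraph C*-algebras and for the operator systems of their generators

## 1. Scenarios, their C*-algebras, and completely positive maps

All C*-algebras are unital unless they are ideals. "Projection" means self-adjoint idempotent, and "ucp" means unital completely positive.

**Definition 1.1.** A *contextuality scenario* is a hypergraph $\mathbb G=(V,E)$, where $V$ is a nonempty finite set of vertices (outcomes) and $E$ is a nonempty set of nonempty subsets of $V$ (edges, or measurements) with $\bigcup_{e\in E}e=V$.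

Three examples accompany us. The *single edge* has $V=\{1,\dots,n\}$ and $E=\{V\}$. The *triangle* has $V=\{1,2,3\}$ and edges $\{1,2\},\{2,3\},\{1,3\}$. The *permutation scenario* has $V=\{1,2,3\}^2$, and its edges are the six graphs $\{(1,\pi(1)),(2,\pi(2)),(3,\pi(3))\}$, $\pi\in S_3$. It has nine vertices, and each lies in exactly two edges.

**Definition 1.2.** The *hypergraph C\*-algebra* $C^*(\mathbb G)$ is the universal unital C*-algebra generated by projections $p_v$, $v\in V$, subject to $\sum_{v\in e}p_v=1$ for every $e\in E$.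

Projections with sum $1$ are mutually orthogonal: if $p+q\le 1$, then $qpq\le q(1-q)q=0$, so $pq=0$. Hence for the single edge $C^*(\mathbb G)=\ell^\infty_n$, with $p_v=\delta_v$. For two disjoint edges with three vertices each, $C^*(\mathbb G)$ is the unital free product $\ell^\infty_3*\ell^\infty_3=C^*(\mathbb Z_3*\mathbb Z_3)$. For the triangle, $2p_1=(p_1+p_2)+(p_1+p_3)-(p_2+p_3)=1$, so $p_1=\frac12$. Since $p_1^2=p_1$ this gives $\frac14=\frac12$, so $C^*(\mathbb G)=\{0\}$. Such scenarios have to be excluded.

**Definition 1.3.** An *operator system* is a self-adjoint linear subspace, containing the unit, of a unital C*-algebra. The operator system of a scenario is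
$$\mathcal T_{\mathbb G}=\operatorname{span}\{p_v:v\in V\}\subseteq C^*(\mathbb G).$$

It contains $1=\sum_{v\in e}p_v$. For the single edge, $\mathcal T_{\mathbb G}=\ell^\infty_n$ is the whole algebra. For two disjoint three-vertex edges it is $\operatorname{span}\{e_i,f_j\}$, a finite-dimensional subspace of the infinite-dimensional $C^*(\mathbb Z_3*\mathbb Z_3)$.

We use these textbook facts. *Arveson extension*: a ucp map from an operator system $\mathcal S\subseteq\mathcal A$ to $B(H)$ extends to a ucp map $\mathcal A\to B(H)$. *Stinespring*: a ucp map $\Phi:\mathcal A\to B(H)$ has the form $V^*\rho(\cdot)V$ with $\rho$ a unital representation and $V$ an isometry. The minimal tensor product is injective, and if $\psi$ is ucp then so is $\psi\otimes\mathrm{id}$ for it. For a subgroup $\Lambda\le\Gamma$ one has $C^*(\Lambda)\subseteq C^*(\Gamma)$ (full group C*-algebras).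

## 2. Local lifting, exactness, multiplicative domains

**Definition 2.1.** A unital C*-algebra $\mathcal A$ has the *local lifting property* (LLP) if for every unital C*-algebra $\mathcal B$, closed two-sided ideal $\mathcal J\subseteq\mathcal B$ with quotient map $q$, ucp map $\varphi:\mathcal A\to\mathcal B/\mathcal J$ and finite-dimensional operator subsystem $\mathcal S_0\subseteq\mathcal A$, there is a ucp map $\psi:\mathcal S_0\to\mathcal B$ with $q\circ\psi=\varphi|_{\mathcal S_0}$. An operator system $\mathcal S$ has the *operator system local lifting property* (OSLLP) if the same holds with $\mathcal A$ replaced by $\mathcal S$: every ucp $\varphi:\mathcal S\to\mathcal B/\mathcal J$ has a ucp lift on each finite-dimensional operator subsystem $\mathcal S_0\subseteq\mathcal S$.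

Since $\mathcal T_{\mathbb G}$ is finite-dimensional, OSLLP for it says simply that every ucp map $\mathcal T_{\mathbb G}\to\mathcal B/\mathcal J$ has a ucp lift. The two properties test different maps: LLP concerns only maps defined on all of $C^*(\mathbb G)$, while OSLLP concerns every ucp map on $\mathcal T_{\mathbb G}$, whether or not it extends to $C^*(\mathbb G)$ with values in $\mathcal B/\mathcal J$.

The basic example is $\ell^\infty_n$. It is a case of the Choi–Effros lifting theorem (nuclear algebras lift), but here is a direct proof.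

**Lemma 2.2.** If $x_1,\dots,x_n\ge0$ in $\mathcal B/\mathcal J$ have sum $1$, they have lifts $b_1,\dots,b_n\ge0$ in $\mathcal B$ with sum $1$. Consequently $\ell_n^\infty$ has LLP, and, as an operator system, OSLLP.

*Proof.* Positive elements lift to positive elements: write $x_i=q(y)^*q(y)$ and use $y^*y$. Let $b_i'\ge0$ lift $x_i$ and put $s=\sum b'_i$, so $q(s)=1$. Let $g(t)=\min(1,t^{-1/2})$ on $[0,\infty)$, with $g(0)=1$; it is continuous and $q(g(s))=g(1)=1$. The elements $g(s)b_i'g(s)\ge0$ lift $x_i$, and their sum is $g(s)sg(s)=\min(s,1)$. Add to the first of them $1-\min(s,1)$, which is positive and lies in $\mathcal J$. A ucp map on $\ell^\infty_n$ is the same as a tuple of positive elements with sum $1$, because positive maps on commutative C*-algebras are completely positive. So every ucp map $\ell^\infty_n\to\mathcal B/\mathcal J$ lifts; restrict the lift to $\mathcal S_0$. $\square$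

**Definition 2.3.** A C*-algebra $\mathcal C$ is *exact* if for every ideal $\mathcal J$ in a C*-algebra $\mathcal B$ the canonical surjection $(\mathcal C\otimes_{\min}\mathcal B)/(\mathcal C\otimes_{\min}\mathcal J)\to\mathcal C\otimes_{\min}(\mathcal B/\mathcal J)$ is injective.

For example, $M_k$ is exact because $M_k(\mathcal B)/M_k(\mathcal J)=M_k(\mathcal B/\mathcal J)$. It suffices to test unital $\mathcal B$: pass to the unitization, in which $\mathcal J$ is still an ideal. C*-subalgebras $\mathcal D$ of exact algebras $\mathcal C$ are exact: if $x\in\mathcal D\otimes_{\min}\mathcal B$ goes to $0$, then $x\in\mathcal C\otimes_{\min}\mathcal J$, so $x=\lim x(1\otimes j_\lambda)$ for an approximate unit $(j_\lambda)$ of $\mathcal J$, and $x(1\otimes j_\lambda)\in\mathcal D\otimes_{\min}\mathcal J$. We use without proof that $C^*(\mathbb F_2)$ is not exact (S. Wassermann, J. Funct. Anal. 23 (1976)).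

Finally, recall Choi's theorem. Let $\Phi:\mathcal A\to\mathcal M$ be ucp between C*-algebras. The set of $x$ with $\Phi(x^*x)=\Phi(x)^*\Phi(x)$ and $\Phi(xx^*)=\Phi(x)\Phi(x)^*$ is a C*-subalgebra, the *multiplicative domain*, and $\Phi(xy)=\Phi(x)\Phi(y)$, $\Phi(yx)=\Phi(y)\Phi(x)$ for $x$ in it and all $y\in\mathcal A$. If $p$ and $\Phi(p)$ are projections, then $\Phi(p^*p)=\Phi(p)=\Phi(p)^*\Phi(p)$, so $p$ is in the multiplicative domain. We record what we need.

**Lemma 2.4.** Let $\Phi:\mathcal A\to\mathcal M$ be ucp and let $\mathcal A$ be generated as a C*-algebra by projections $p$ for which $\Phi(p)$ is a projection, together with a C*-subalgebra $\mathcal D$ (possibly $\mathbb C1$) on which $\Phi$ is a $*$-homomorphism. Then $\Phi$ is a $*$-homomorphism.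

*Proof.* All these generators lie in the multiplicative domain, which is a C*-algebra. $\square$

## 3. LLP and OSLLP for all scenarios at once

With the definitions in place we can ask, following Anoussis, Chatzinikolaou and Todorov, "Operator systems, contextuality and non-locality", arXiv:2405.11152 (2024):

*Is it true that for every contextuality scenario $\mathbb G$ with $C^*(\mathbb G)\ne\{0\}$, both $C^*(\mathbb G)$ has LLP and $\mathcal T_{\mathbb G}$ has OSLLP?*

The answer is no, and both halves fail.

**Theorem A.** Let $\mathbb G$ be the permutation scenario: $V=\{1,2,3\}^2$, with the six graphs of permutations in $S_3$ as edges. Then $C^*(\mathbb G)\cong\ell^\infty_6$, which has LLP, but $\mathcal T_{\mathbb G}$ does not have OSLLP.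

**Theorem B.** (B1) For every finitely presented group $\Gamma$ there is a contextuality scenario $\mathbb G$ with $C^*(\mathbb G)\cong M_{12}(C^*(\Gamma))$. (B2) There is a finitely presented group $\Gamma=\mathbb Z^2\rtimes\mathbb F_2$ such that $C^*(\Gamma)$ fails LLP. (B3) For the corresponding $\mathbb G$, $C^*(\mathbb G)\ne\{0\}$ fails LLP and $\mathcal T_{\mathbb G}$ fails OSLLP.

**Theorem C.** Let $C^*(\mathbb G)\ne\{0\}$, let $\mathbb F_V$ be the free group on $V$, and let $\kappa:C^*(\mathbb F_V)\to C^*(\mathbb G)$ be the surjection sending the generator $g_v$ to $1-2p_v$. Then $C^*(\mathbb G)$ has LLP if and only if the inclusion $\mathcal T_{\mathbb G}\hookrightarrow C^*(\mathbb G)=C^*(\mathbb F_V)/\ker\kappa$ has a ucp lift $\mathcal T_{\mathbb G}\to C^*(\mathbb F_V)$. In particular, if $\mathcal T_{\mathbb G}$ has OSLLP then $C^*(\mathbb G)$ has LLP.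

Hence, of the four combinations of (LLP of $C^*(\mathbb G)$, OSLLP of $\mathcal T_{\mathbb G}$), exactly three occur. A single edge gives (yes, yes) by Lemma 2.2, Theorem A gives (yes, no), Theorem B gives (no, no), and Theorem C excludes (no, yes).

## 4. Lifting edge by edge, and the trouble with shared vertices

Let $\varphi:\mathcal T_{\mathbb G}\to\mathcal B/\mathcal J$ be ucp. On each edge $e$ the elements $\varphi(p_v)$, $v\in e$, are positive with sum $1$, and Lemma 2.2 lifts them. The sensible first attempt is to lift each edge this way and glue. It works completely when the edges do not meet.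

**Example 4.1 (disjoint edges).** Let $e_1,\dots,e_r$ be pairwise disjoint edges with $|e_k|=n_k$. Then $\mathcal T_{\mathbb G}$ has OSLLP. By Lemma 2.2 choose $b_v\ge0$ in $\mathcal B$ lifting $\varphi(p_v)$ with $\sum_{v\in e_k}b_v=1$ for each $k$. What remains is complete positivity of $p_v\mapsto b_v$. Let $\mathcal B\subseteq B(H)$, put $K_k=H\otimes\mathbb C^{n_k}\otimes\ell^2$, and number $e_k=\{v_{k1},\dots,v_{kn_k}\}$. The maps $Y_kh=\sum_i b_{v_{ki}}^{1/2}h\otimes\delta_i\otimes\delta_0$ are isometries $H\to K_k$. The complement of the range of $Y_k$ contains $H\otimes\mathbb C^{n_k}\otimes\delta_0^\perp$, so its dimension is $\max(\dim H,\aleph_0)$ for every $k$. Hence there are unitaries $U_k:K_1\to K_k$ with $U_kY_1=Y_k$. As the edges are disjoint, $p_{v_{ki}}\mapsto U_k^*(1\otimes\varepsilon_{ii}\otimes1)U_k$ (with $\varepsilon_{ii}$ the diagonal matrix units) defines a representation of $C^*(\mathbb G)$ on $K_1$. Compressing it by $Y_1$ gives a ucp map with $p_{v_{ki}}\mapsto Y_k^*(1\otimes\varepsilon_{ii}\otimes 1)Y_k=b_{v_{ki}}$.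 Its restriction to $\mathcal T_{\mathbb G}$ takes values in $\mathcal B$ and lifts $\varphi$.

The attempt stops at a vertex that lies in two edges. Lemma 2.2, applied to each edge, produces two lifts of $\varphi(p_v)$, and nothing makes them equal. In the permutation scenario every vertex is shared by two edges. Theorem A shows that the difficulty is real there.

## 5. A lift on the generators is enough: proof of Theorem C

Theorem C explains in which direction information flows: from $\mathcal T_{\mathbb G}$ to $C^*(\mathbb G)$. Its proof also shows, in the cleanest setting, the device used again later: a ucp map that is right on the generators is forced to be right everywhere, by Lemma 2.4. It is the only proof here that uses two theorems of Kirchberg: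

(K1) A unital C*-algebra $A$ has LLP iff $A\otimes_{\min}B(\ell^2)=A\otimes_{\max}B(\ell^2)$ (Kirchberg, Invent. Math. 112 (1993); see also Brown–Ozawa, *C\*-Algebras and Finite-Dimensional Approximations*, Ch. 13).

(K2) $C^*(\mathbb F)\otimes_{\min}B(\ell^2)=C^*(\mathbb F)\otimes_{\max}B(\ell^2)$ for free groups $\mathbb F$ (Kirchberg, J. reine angew. Math. 452 (1994); Pisier, J. Operator Theory 35 (1996)).

Write $A=C^*(\mathbb G)$, $T=\mathcal T_{\mathbb G}$, $B=B(\ell^2)$. Each $1-2p_v$ is unitary, so $\kappa$ exists. Its range contains every $p_v$, so it is surjective.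

**Step 1: LLP gives the lift.** This is the easy implication. Apply LLP to $\mathrm{id}:A\to C^*(\mathbb F_V)/\ker\kappa$ and $\mathcal S_0=T$.

**Step 2: the lift gives a ucp map from the minimal to the maximal tensor product.** The purpose is to compare the two norms on $T\otimes B$ first. Let $\psi:T\to C^*(\mathbb F_V)$ be ucp with $\kappa\psi=\mathrm{id}_T$. The composition
$$T\otimes B\ (\subseteq A\otimes_{\min}B)\xrightarrow{\ \psi\otimes\mathrm{id}\ }C^*(\mathbb F_V)\otimes_{\min}B\overset{(K2)}=C^*(\mathbb F_V)\otimes_{\max}B\xrightarrow{\ \kappa\otimes\mathrm{id}\ }A\otimes_{\max}B$$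
is ucp, and it sends $t\otimes b$ to $\kappa\psi(t)\otimes b=t\otimes b$.

**Step 3: from $T$ to $A$.** We now pass from generators to the whole algebra. Embed $A\otimes_{\max}B\subseteq B(K)$ unitally and extend the map of Step 2 to a ucp map $\Phi:A\otimes_{\min}B\to B(K)$. It maps each projection $p_v\otimes1$ to the projection $p_v\otimes 1$, and $\Phi|_{1\otimes B}$ is a $*$-homomorphism. These generate $A\otimes_{\min}B$, so by Lemma 2.4 $\Phi$ is a $*$-homomorphism. On $A\otimes 1$ it agrees with $x\mapsto x\otimes1\in A\otimes_{\max}B$ at the generators $p_v\otimes 1$, hence everywhere, so $\Phi$ is the identity on $A\odot B$. Homomorphisms are contractive, so $\|\cdot\|_{\max}\le\|\cdot\|_{\min}$ on $A\odot B$, and $A$ has LLP by (K1).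

**Step 4: the last sentence of the theorem.** If $T$ has OSLLP, the inclusion $T\to C^*(\mathbb F_V)/\ker\kappa$ has a ucp lift on $T$, so $A$ has LLP by Steps 2 and 3. $\blacksquare$

## 6. Nine vertices, six permutations: proof of Theorem A

### 6.1 The algebra is $\ell^\infty_6$

Write $t_{ij}$ for the generators. If $i\ne k$ and $j\ne l$, then $(i,j)$ and $(k,l)$ lie in a common edge, so $t_{ij}t_{kl}=0$. The scenario is invariant under permutations of rows, permutations of columns, and transposition.

**Step 1: the algebra is commutative.** Only generators in a common row or column still have to be shown to commute. Comparing edges gives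
$$t_{11}+t_{22}=1-t_{33}=t_{12}+t_{21},\qquad t_{11}+t_{23}=1-t_{32}=t_{13}+t_{21}.$$
Multiply both on the left by $t_{11}$ and use $t_{11}t_{22}=t_{11}t_{23}=0$:
$$t_{11}=t_{11}t_{12}+t_{11}t_{21},\qquad t_{11}=t_{11}t_{13}+t_{11}t_{21}.$$
Hence $t_{11}t_{12}=t_{11}t_{13}$. By symmetry, with $a,b,c=t_{i1},t_{i2},t_{i3}$,
$$ab=ac,\qquad ba=bc,\qquad ca=cb.$$
The adjoint of $ba=bc$ is $ab=cb$. So $ab=cb=ca=(ac)^*=(ab)^*=ba$. By symmetry all entries of a row commute, and by transposition all entries of a column commute.

**Step 2: the characters.** A commutative C*-algebra generated by finitely many projections is $\ell^\infty(\Omega)$, where $\Omega$ is the finite set of its characters. Here these are the $0/1$ assignments $t$ on $V$ with all edge sums $1$, and we list them. As in Step 1, $t_{ij}+t_{kl}=t_{il}+t_{kj}$ for $i\ne k$, $j\ne l$. So $t_{ij}=A_i+B_j$ with integers $A_i=t_{i1}$ and $B_j=t_{1j}-t_{11}$. If $A_i>A_{i'}$ and $B_j>B_{j'}$, then $t_{ij}-t_{i'j'}\ge2$, which is impossible. So one of $A,B$ is constant, and $t$ depends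 on $i$ only or on $j$ only. The edge sums then force $t$ to be the indicator of one row or of one column, and these six assignments are admissible. Therefore $C^*(\mathbb G)=\mathbb C^3\oplus\mathbb C^3=\ell^\infty_6$ with $t_{ij}=(\delta_i,\delta_j)$, and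
$$T:=\mathcal T_{\mathbb G}=\Big\{(a,b)\in\mathbb C^3\oplus\mathbb C^3:\ \sum a_i=\sum b_j\Big\}.\tag{1}$$
Indeed "$\subseteq$" is clear, the right side has dimension $5$, and $T$ contains the differences $(\delta_i-\delta_{i'},0)$, $(0,\delta_j-\delta_{j'})$, which span dimension $4$, and also $(\delta_1,\delta_1)$. By Lemma 2.2, $\ell^\infty_6$ has LLP.

### 6.2 Extending to $\ell^\infty_6$ fails at one unknown operator

Since the ambient algebra is so simple, a second natural attempt at OSLLP is this. Given a ucp map $\varphi:T\to Q=B/J$, extend it to $\ell_6^\infty$, lift the extension by Lemma 2.2, and restrict to $T$. With $Q\subseteq B(K)$, Arveson gives an extension to $B(K)$, that is, operators $x_i,y_j\ge0$ in $B(K)$ with $x_i+y_j=\varphi(t_{ij})$. The differences $x_i-x_1=\varphi(t_{i1})-\varphi(t_{11})$ lie in $Q$, and so do the sums $x_1+y_j$. If $x_1$ could be chosen in $Q$, all six operators would be in $Q$ and the plan would work. But $x_1$ is only known to exist in $B(K)$, and here the attempt stops.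

The idea that decides the question is to make this unknown invisible. Take two measurements $(e_i)$, $(f_j)$ with no relation other than $\sum e_i=1=\sum f_j$, and form $\sum e_i\otimes x_i+\sum f_j\otimes y_j$. Replacing $x_i$ by $x_i+c$ and $y_j$ by $y_j-c$ does not change this element. So cp maps on $T$ should correspond to positive elements in the free product of two copies of $\ell^\infty_3$ tensored with $Q$. Lifting the former then becomes lifting the latter, and the free product is not exact.

### 6.3 The non-exact algebra $C$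

Let $C=C^*(\mathbb Z_3*\mathbb Z_3)=\ell^\infty_3*\ell^\infty_3$, generated by projections $e_i,f_j$ ($1\le i,j\le3$) with $\sum e_i=\sum f_j=1$, and let $W=\operatorname{span}\{e_i,f_j\}$.

**Lemma 6.1.** $C$ is not exact.

*Proof.* It suffices to find $\mathbb F_2\le\mathbb Z_3*\mathbb Z_3$, since then $C^*(\mathbb F_2)\subseteq C$ and exactness passes to subalgebras. Let $x,b$ generate the two factors, and for $a\in\{x,x^2\}$ let $w_a=a\,b\,a^{-1}b^{-1}$, so $w_a^{-1}=b\,a\,b^{-1}a^{-1}$. Write out a nonempty reduced word in $w_x,w_{x^2}$. At a junction of type $w_aw_{a'}$ or $w_a^{-1}w_{a'}^{-1}$ the neighboring letters come from different factors. At $w_aw_{a'}^{-1}$ the product is $\cdots b\,a^{-1}b^{-1}\cdot b\,a'b^{-1}\cdots=\cdots b\,(a^{-1}a')\,b^{-1}\cdots$, where $a\ne a'$ because the word is reduced. At $w_a^{-1}w_{a'}$ it is $\cdots b^{-1}(a^{-1}a')\,b\cdots$, again with $a\ne a'$. So after these simplifications the letters alternate between the two factors and none is trivial. By the normal form in free products the element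 is not $1$, and $w_x,w_{x^2}$ generate a free group of rank $2$. $\square$

### 6.4 Positive elements of $W\otimes B(K)$

**Lemma 6.2.** Let $K$ be a Hilbert space and $\alpha_i,\beta_j\in B(K)_{sa}$ with $\sum e_i\otimes\alpha_i+\sum f_j\otimes\beta_j\ge0$ in $C\otimes_{\min}B(K)$. Then there is $c\in B(K)_{sa}$ with $\alpha_i+c\ge0$ and $\beta_j-c\ge0$ for all $i,j$.

*Proof.* **Step 1: separation when $K=\mathbb C^k$.** We argue by contradiction and produce two POVMs. Let $P\subseteq(M_k)^6_{sa}$ be the cone of $6$-tuples of positive matrices and $L=\{(c,c,c,-c,-c,-c):c\in (M_k)_{sa}\}$. The lemma claims $(\alpha,\beta)\in P+L$. The cone $P+L$ is closed. Indeed, let $p_n+l_n$ converge. If $(p_n)$ is bounded, pass to a convergent subsequence. Otherwise, along a subsequence, $p_n/\|p_n\|\to p\in P$ with $\|p\|=1$ and $l_n/\|p_n\|\to-p$, so $0\neq p\in P\cap L$; but $P\cap L=\{0\}$, since $c\ge0$ and $-c\ge0$ give $c=0$. So if $(\alpha,\beta)\notin P+L$, there are Hermitian $S_i,R_j$ with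
$$\sum\mathrm{Tr}(S_i\alpha_i)+\sum\mathrm{Tr}(R_j\beta_j)<0,\tag{2}$$
while the same functional is $\ge0$ on $P$ and $0$ on $L$. This means $S_i,R_j\ge0$ and $\sum S_i=\sum R_j=:D$. Adding a small multiple of $1$ to every $S_i$ and $R_j$ keeps all this, so we may assume $D$ invertible. Put $E_i=D^{-1/2}S_iD^{-1/2}$ and $F_j=D^{-1/2}R_jD^{-1/2}$. These are positive with $\sum E_i=\sum F_j=1$, and the same holds for the transposes $E_i^T,F_j^T$.

**Step 2: a ucp map on $C$ realizing both POVMs.** Define isometries $Y,Y':\mathbb C^k\to\mathbb C^k\otimes\mathbb C^3$ by $Yh=\sum(E_i^T)^{1/2}h\otimes\delta_i$ and $Y'h=\sum(F_j^T)^{1/2}h\otimes\delta_j$, and choose a unitary $U$ with $UY=Y'$. Represent $C$ by $e_i\mapsto1\otimes\varepsilon_{ii}$ and $f_j\mapsto U^*(1\otimes\varepsilon_{jj})U$, and compress by $Y$. The result is a ucp map $\theta:C\to M_k$ with $\theta(e_i)=E_i^T$ and $\theta(f_j)=Y'^*(1\otimes\varepsilon_{jj})Y'=F_j^T$.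

**Step 3: contradiction.** Applying $\theta\otimes\mathrm{id}$ to the hypothesis gives $\sum E_i^T\otimes\alpha_i+\sum F_j^T\otimes\beta_j\ge0$. We test this on $\zeta=\sum_a\delta_a\otimes D^{1/2}\delta_a$. For matrices $E,\alpha$,
$$\langle(E^T\otimes\alpha)\zeta,\zeta\rangle=\sum_{a,b}(E^T)_{ba}(D^{1/2}\alpha D^{1/2})_{ba}=\sum_{a,b}E_{ab}(D^{1/2}\alpha D^{1/2})_{ba}=\mathrm{Tr}(D^{1/2}ED^{1/2}\alpha).$$
Since $D^{1/2}E_iD^{1/2}=S_i$ and $D^{1/2}F_jD^{1/2}=R_j$, we get $\sum\mathrm{Tr}(S_i\alpha_i)+\sum\mathrm{Tr}(R_j\beta_j)\ge0$, against (2).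

**Step 4: general $K$.** We pass to the limit over finite-rank compressions. For each nonzero finite-rank projection $P$ on $K$, compressing by $1\otimes P$ and using the finite-dimensional case gives $c_P\in B(PK)_{sa}$ with $-P\alpha_iP\le c_P\le P\beta_jP$, so $\|c_P\|$ is at most the maximum of all $\|\alpha_i\|,\|\beta_j\|$. Let $c$ be a weak* cluster point of $(c_P)$ along the directed set of these $P$. For fixed $h$ we have $Ph=h$ eventually, so $-\langle\alpha_ih,h\rangle\le\langle ch,h\rangle\le\langle\beta_jh,h\rangle$. $\square$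

### 6.5 OSLLP of $T$ would make $C$ exact

**Proposition 6.3.** If $T$ has OSLLP, then $C$ is exact.

Together with Lemma 6.1 this proves Theorem A.

*Proof.* Let $J$ be an ideal in a unital C*-algebra $B$, $Q=B/J\neq 0$ with quotient map $q$, and $N=(C\otimes_{\min}B)/(C\otimes_{\min}J)$. Since $x\otimes j\in C\otimes_{\min}J$ for $j\in J$, there is a well-defined $*$-homomorphism $\Theta:C\odot Q\to N$, $x\otimes q(b)\mapsto[x\otimes b]$. We want it to extend to $C\otimes_{\min}Q$; that will invert the canonical surjection $N\to C\otimes_{\min}Q$.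

**Step 1: reduction to positivity on $W\otimes Q$.** We claim that $\Theta|_{W\otimes Q}$ is ucp, where $W\otimes Q\subseteq C\otimes_{\min}Q$. As $M_k(Q)=M_k(B)/M_k(J)$ and $M_k(N)=(C\otimes_{\min}M_k(B))/(C\otimes_{\min}M_k(J))$, the $k$-th amplification of $\Theta$ is the map $\Theta$ of the pair $(M_k(B),M_k(J))$. So it suffices to prove positivity on $W\otimes Q$ for arbitrary $(B,J)$.

**Step 2: from a positive element to a ucp map on $T$.** Let $z=\sum e_i\otimes\alpha_i+\sum f_j\otimes\beta_j\ge0$ in $C\otimes_{\min}Q$. Averaging with the adjoint, we may take $\alpha_i,\beta_j\in Q_{sa}$. Represent $Q\subseteq B(K)$ faithfully and take $c\in B(K)_{sa}$ from Lemma 6.2. For $\varepsilon>0$ put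
$$A_i=\alpha_i+\varepsilon+c\ge\varepsilon,\qquad B_j=\beta_j+\varepsilon-c\ge\varepsilon .$$
The map $\tilde\varphi:\ell^\infty_6\to B(K)$, $(a,b)\mapsto\sum a_iA_i+\sum b_jB_j$, is cp. On $T$ the operator $c$ enters with coefficient $\sum a_i-\sum b_j=0$, by (1). So $\varphi:=\tilde\varphi|_T$ is a cp map with values in $Q$, and
$$\varphi(t_{ij})=\alpha_i+\beta_j+2\varepsilon,\qquad h:=\varphi(1)=\sum A_i+\sum B_j\ge6\varepsilon .$$
Hence $h\in Q$ is invertible and $\varphi'=h^{-1/2}\varphi(\cdot)h^{-1/2}:T\to Q$ is ucp.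

**Step 3: lifting.** This is where OSLLP is used. Let $\psi':T\to B$ be a ucp lift of $\varphi'$, and let $k\in B_{sa}$ lift $h^{1/2}$. Then $\psi=k\psi'(\cdot)k:T\to B$ is cp and $q\psi=\varphi$.

**Step 4: back to a positive element, upstairs.** Represent $B\subseteq B(L)$, extend $\psi'$ to a ucp map $\ell^\infty_6\to B(L)$, and conjugate by $k$. This is a cp extension of $\psi$. Let $\hat A_i,\hat B_j\ge0$ in $B(L)$ be its values at $(\delta_i,0)$ and $(0,\delta_j)$, so $\hat A_i+\hat B_j=\psi(t_{ij})$. Then
$$\hat z:=\sum e_i\otimes\hat A_i+\sum f_j\otimes\hat B_j\ge0\quad\text{in }C\otimes_{\min}B(L).$$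
Again one operator, $\hat A_1$, is not known to lie in $B$. But $\hat A_i=\hat A_1+\psi(t_{i1})-\psi(t_{11})$ and $\hat B_j=\psi(t_{1j})-\hat A_1$, and $\sum e_i=\sum f_j=1$, so $\hat A_1$ cancels:
$$\hat z=\sum_ie_i\otimes\big(\psi(t_{i1})-\psi(t_{11})\big)+\sum_jf_j\otimes\psi(t_{1j})\in C\odot B.$$
So $\hat z\ge0$ in $C\otimes_{\min}B$, and its class in $N$ is positive. That class is
$$\Theta\Big(\sum e_i\otimes(\alpha_i-\alpha_1)+\sum f_j\otimes(\alpha_1+\beta_j+2\varepsilon)\Big)=\Theta(z)+2\varepsilon .$$
As $\varepsilon>0$ was arbitrary, $\Theta(z)\ge0$. This proves the claim of Step 1.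

**Step 5: from $W$ to $C$.** It remains to pass from generators to the algebra, as in Section 5. Let $N\subseteq B(L')$ unitally and extend $\Theta|_{W\otimes Q}$ to a ucp map $\Phi:C\otimes_{\min}Q\to B(L')$. The projections $e_i\otimes1$, $f_j\otimes1$ are mapped to projections and $\Phi|_{1\otimes Q}$ is a $*$-homomorphism. These generate $C\otimes_{\min}Q$, so $\Phi$ is a $*$-homomorphism by Lemma 2.4. The homomorphisms $\Phi$ and $\Theta$ agree on $1\otimes Q$ and on the generators of $C\otimes1$, and $x\mapsto\Theta(x\otimes1)$ is a $*$-homomorphism of the C*-algebra $C$, hence continuous. So $\Phi=\Theta$ on $C\odot Q$. The canonical surjection $N\to C\otimes_{\min}Q$ sends $[x\otimes b]$ to $x\otimes q(b)$, and $\Phi$ sends this back to $[x\otimes b]$. So the surjection is injective. As $(B,J)$ was arbitrary, $C$ is exact. $\square$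

This completes the proof of Theorem A. $\blacksquare$

## 7. Every $M_{12}(C^*(\Gamma))$ is a hypergraph C*-algebra: proof of (B1)

To make $C^*(\mathbb G)$ itself fail LLP, we build scenarios with prescribed algebras. A single edge only expresses commutative facts about orthogonal projections, so a relation $u_au_b=u_c$ between unitaries that need not commute cannot be written down directly. We first find a convenient language for the relations that scenarios can express, and then translate group relations into it.

### 7.1 Context presentations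

**Definition 7.1.** Let $X$ be a finite set of symbols, $(C_\lambda)_\lambda$ a finite indexed family of nonempty subsets ("contexts") covering $X$, and $R_\lambda\subseteq\{\pm1\}^{C_\lambda}$. Let $A$ be the universal unital C*-algebra generated by self-adjoint unitaries $x\in X$ such that, for each $\lambda$, the elements of $C_\lambda$ commute and $\prod_{x\in C_\lambda}\frac{1+\alpha(x)x}2=0$ for $\alpha\notin R_\lambda$.

So $R_\lambda$ is the set of allowed joint values. For example, symbols $x,y,z$ with contexts $C_1=\{x,y\}$, $C_2=\{y,z\}$ and all values allowed say that $y$ commutes with $x$ and with $z$. The scenario produced by the next proof then has $8$ vertices, namely four values for each context, and four edges with four vertices each: $E_1$, $E_2$, $E_{y,1,2}$, $E_{y,2,1}$.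

**Lemma 7.2.** If $A\neq0$, then $A\cong C^*(\mathbb G)$ for some contextuality scenario $\mathbb G$.

*Proof.* Let $V=\{(\lambda,\alpha):\alpha\in R_\lambda\}$. The edges are $E_\lambda=\{(\lambda,\alpha):\alpha\in R_\lambda\}$ and, for $\lambda\ne\lambda'$ and $x\in C_\lambda\cap C_{\lambda'}$,
$$E_{x,\lambda,\lambda'}=\{(\lambda,\alpha)\in V:\alpha(x)=1\}\cup\{(\lambda',\alpha')\in V:\alpha'(x)=-1\}.$$

**Step 1: $A$ satisfies the edge relations.** In $A$ put $P_{\lambda,\alpha}=\prod_{x\in C_\lambda}\frac{1+\alpha(x)x}2$, a projection. Expanding $1=\prod_{x\in C_\lambda}\big(\frac{1+x}2+\frac{1-x}2\big)$ and dropping the vanishing terms gives $\sum_{\alpha\in R_\lambda}P_{\lambda,\alpha}=1$. In the same way, $\sum_{\alpha\in R_\lambda,\alpha(x)=\pm1}P_{\lambda,\alpha}=\frac{1\pm x}2$. So the sum over $E_{x,\lambda,\lambda'}$ is $\frac{1+x}2+\frac{1-x}2=1$. This also shows that the edges are nonempty: $R_\lambda=\emptyset$ would give $1=0$ in $A$, and $E_{x,\lambda,\lambda'}=\emptyset$ would give $x=-1$ and $x=1$ in $A$. So $\mathbb G$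 is a scenario and $p_{(\lambda,\alpha)}\mapsto P_{\lambda,\alpha}$ defines a homomorphism $C^*(\mathbb G)\to A$.

**Step 2: $C^*(\mathbb G)$ satisfies the context relations.** In $C^*(\mathbb G)$ the edges $E_{x,\lambda,\lambda'}$ and $E_{\lambda'}$ give
$$\sum_{\alpha\in R_\lambda,\ \alpha(x)=1}p_{(\lambda,\alpha)}=1-\sum_{\alpha'\in R_{\lambda'},\ \alpha'(x)=-1}p_{(\lambda',\alpha')}=\sum_{\alpha'\in R_{\lambda'},\ \alpha'(x)=1}p_{(\lambda',\alpha')}.$$
So $x:=2\sum_{\alpha\in R_\lambda,\alpha(x)=1}p_{(\lambda,\alpha)}-1$ does not depend on the context $\lambda$ containing $x$. For fixed $\lambda$ the $p_{(\lambda,\alpha)}$ are orthogonal with sum $1$. Hence the $x\in C_\lambda$ are commuting self-adjoint unitaries, $\frac{1+\alpha(x)x}2=\sum_{\beta\in R_\lambda,\,\beta(x)=\alpha(x)}p_{(\lambda,\beta)}$, and the product of these over $x\in C_\lambda$ is $p_{(\lambda,\alpha)}$ if $\alpha\in R_\lambda$ and $0$ otherwise. This gives a homomorphism $A\to C^*(\mathbb G)$.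

**Step 3: inverse maps.** By the formulas $P_{\lambda,\alpha}\leftrightarrow p_{(\lambda,\alpha)}$ and $x\leftrightarrow2\sum_{\alpha(x)=1}p_{(\lambda,\alpha)}-1$, the two homomorphisms are mutually inverse on generators. $\square$

Thus we may impose on self-adjoint unitaries: commutation; $x_1x_2x_3=\pm1$ with $x_1,x_2,x_3$ commuting; $x_3=F(x_1,x_2)$ with $x_1,x_2,x_3$ commuting and $F:\{\pm1\}^2\to\{\pm1\}$; and, more generally, forbidden joint values of commuting symbols.

### 7.2 How to express a product of two group elements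

Two devices turn group relations into context relations. First, a unitary $u$ is encoded by a self-adjoint unitary, a "twisted transposition" such as
$$\begin{pmatrix}0&u&0\\u^*&0&0\\0&0&1\end{pmatrix}.$$
Conjugating the twisted transposition of $1,2$ with twist $u_a$ by that of $2,3$ with twist $u_b$ gives the one of $1,3$ with twist $u_au_b$. So products become relations $sts=r$ between self-adjoint unitaries. Second, such a relation becomes a commutation after adjoining a $2\times2$ block:
$$\begin{pmatrix}0&s\\s&0\end{pmatrix}\begin{pmatrix}t&0\\0&r\end{pmatrix}=\begin{pmatrix}0&sr\\st&0\end{pmatrix},\qquad\begin{pmatrix}t&0\\0&r\end{pmatrix}\begin{pmatrix}0&s\\s&0\end{pmatrix}=\begin{pmatrix}0&ts\\rs&0\end{pmatrix},$$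
and these are equal iff $sr=ts$ and $st=rs$, i.e. $sts=r$. For the block we need anticommuting $X,Z$. The magic square provides them using only commuting contexts.

**A presentation of $\Gamma$.** Every finitely presented group has a finite presentation $\Gamma=\langle u_1,\dots,u_m\mid u_au_b=u_c,\ (a,b,c)\in R\rangle$. Add a symbol $o$ with $oo=o$ (so $o=1$); for each generator $g$ a symbol $g'$ with $gg'=o$; and for each relator $x_1\cdots x_l$ (in generators and inverse symbols) prefix symbols with $ox_1=p_1$, $p_ix_{i+1}=p_{i+1}$, and $oo=p_l$.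

**Definition of $A$.** Take the following symbols and relations.

1. Symbols $m_{ij}$, $i,j\le3$. Each row and each column is a context; the product is $+1$ for the rows and for columns $1,2$, and $-1$ for column $3$. Write $X=m_{11}$, $X'=m_{12}$, $Z'=m_{21}$, $Z=m_{22}$.
2. Symbols $\epsilon_1,\epsilon_2,\epsilon_3$ forming a context in which exactly one has value $-1$. Put $e_p=(1-\epsilon_p)/2$. (These $e_p$ are unrelated to the $e_i$ of Section 6.)
3. Symbols $\sigma^0_{12},\sigma^0_{23}$ and $\sigma^a_{12},\sigma^a_{13},\sigma^a_{23}$ for $1\le a\le m$. Every symbol from 2 and 3 commutes with each of $X,Z,X',Z'$.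
4. For $0\le a\le m$: $\sigma^a_{12}$ commutes with $\epsilon_3$ and the value $(-1,-1)$ of $(\sigma^a_{12},\epsilon_3)$ is forbidden; that is, $\sigma^a_{12}e_3=e_3$. Likewise $\sigma^0_{23}e_1=e_1$.
5. Conjugation relations $sts=r$ for the triples $(s,t,r)$ in the following list: $(\sigma^a_{12},\epsilon_1,\epsilon_2)$ for $0\le a\le m$ and $(\sigma^0_{23},\epsilon_2,\epsilon_3)$; $(\sigma^0_{23},\sigma^a_{12},\sigma^a_{13})$ and $(\sigma^0_{12},\sigma^a_{13},\sigma^a_{23})$ for $1\le a\le m$; $(\sigma^b_{23},\sigma^a_{12},\sigma^c_{13})$ for $(a,b,c)\in R$. Each triple gets fresh symbols $w,g,h,y$ and contexts: $\{X,s,w\}$ with $w=Xs$; $\{Z,t,g\}$ with $g=t$ if $Z=1$ and $g=1$ if $Z=-1$; $\{Z,r,h\}$ with $h=1$ if $Z=1$ and $h=r$ if $Z=-1$; $\{g,h,y\}$ with $y=gh$; and $\{w,y\}$ unrestricted.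

**Proposition 7.3.** $A\cong M_2\otimes M_2\otimes M_3\otimes C^*(\Gamma)$.

Since $M_2\otimes M_2\otimes M_3=M_{12}$, we get $A\cong M_{12}(C^*(\Gamma))\ne0$, and Lemma 7.2 gives (B1).

*Proof.* Steps 1 to 4 derive consequences of the relations in $A$ and build a homomorphism $\rho$ into $A$. Step 5 builds the inverse.

**Step 1: the magic square gives two commuting anticommuting pairs.** Write $a=m_{11}$, $b=m_{12}$, $c=m_{21}$, $d=m_{22}$. Rows and columns $1,2$ show that $a$ commutes with $b,c$ and $d$ commutes with $b,c$. Also $m_{13}=ab$, $m_{23}=cd$, $m_{31}=ac$, $m_{32}=bd$. Row 3 and column 3 give $m_{33}=m_{31}m_{32}=m_{32}m_{31}=-m_{13}m_{23}$. Thus $acbd=-abcd$, and canceling $a$ and $d$, $cb=-bc$. Also $bdac=-abcd=-badc$, so $da=-ad$. Hence $X=a$ and $Z=d$ anticommute, $X'=b$ and $Z'=c$ anticommute, and the two pairs commute with each other. The products $1,X,Z,XZ$ multiply exactly as the Pauli matrices and their product do, and these form a basis of $M_2$. So each pair gives a unital homomorphism $M_2\to A$, and together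 they give $M_2\otimes M_2\to A$.

**Step 2: the contexts in 5 say exactly $sts=r$.** The symbols in 2 and 3 commute with the image of $M_2\otimes M_2$. Let $f=(1+Z)/2$, so $Xf=(1-f)X$. The contexts give $w=Xs$, $g=ft+(1-f)$, $h=f+(1-f)r$ and $y=gh=ft+(1-f)r$. As $X$ and $f$ commute with $s,t,r$,
$$wy=(1-f)Xst+fXsr,\qquad yw=fXts+(1-f)Xrs.$$
Suppose $wy=yw$. Multiplying by $f$ gives $fX\delta=0$ with $\delta=sr-ts$, which commutes with $X$ and $Z$. Then $f\delta=fX\delta X=0$, and $(1-f)\delta=(1-f)X\delta X=Xf\delta X=0$. So $\delta=0$, that is, $r=sts$. Conversely, let $s,t,r$ be self-adjoint unitaries commuting with $X,Z$ and $sts=r$. Then $sr=ts$ and $st=rs$, so with $w,g,h,y$ defined by the formulas above, $wy=yw$. Moreover these are self-adjoint unitaries, $g$ and $h$ commute with $Z$ and with $t$, respectively $r$, and $gh=hg=ft+(1-f)r$. So all contexts in 5 are satisfied.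

**Step 3: a copy of $M_3$.** By 2, the $e_p$ are orthogonal projections with sum $1$. By Step 2, $\sigma^0_{12}e_1\sigma^0_{12}=e_2$ and $\sigma^0_{23}e_2\sigma^0_{23}=e_3$. Put $e_{12}=e_1\sigma^0_{12}$ and $e_{23}=e_2\sigma^0_{23}$. Then $e_{12}e_{12}^*=e_1$, $e_{12}^*e_{12}=e_2=e_{23}e_{23}^*$ and $e_{23}^*e_{23}=e_3$. With $e_{pp}=e_p$, $e_{13}=e_{12}e_{23}$ and $e_{qp}=e_{pq}^*$ we have matrix units with $\sum e_{pp}=1$, so a unital homomorphism $M_3\to A$ whose image commutes with that of $M_2\otimes M_2$. Since $e_1\sigma^0_{12}=\sigma^0_{12}e_2$, we have $\sigma^0_{12}e_2=e_{12}$ and $\sigma^0_{12}e_1=e_{21}$, and $\sigma^0_{12}e_3=e_3$ by 4. Adding, and arguing in the same way for $\sigma^0_{23}$,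
$$\sigma^0_{12}=e_{12}+e_{21}+e_3,\qquad\sigma^0_{23}=e_1+e_{23}+e_{32}.\tag{3}$$

**Step 4: a copy of $C^*(\Gamma)$.** For $1\le a\le m$ put $u_a=\sum_pe_{p1}\sigma^a_{12}e_{2p}$. It commutes with the matrix units, since $e_{rs}u_a=e_{r1}\sigma^a_{12}e_{2s}=u_ae_{rs}$, and it commutes with $M_2\otimes M_2$. By 5, $\sigma^a_{12}e_1\sigma^a_{12}=e_2$. Hence
$$u_a^*u_a=\sum_pe_{p2}\sigma^a_{12}e_1\sigma^a_{12}e_{2p}=\sum_pe_{p2}e_2e_{2p}=1,\qquad u_au_a^*=\sum_pe_{p1}\sigma^a_{12}e_2\sigma^a_{12}e_{1p}=1.$$
We have $u_ae_{12}=e_1\sigma^a_{12}e_2=\sigma^a_{12}e_2$, because $e_1\sigma^a_{12}=\sigma^a_{12}e_2$. Taking adjoints, $u_a^*e_{21}=e_2\sigma_{12}^ae_1=\sigma^a_{12}e_1$. With $\sigma^a_{12}e_3=e_3$ this gives the first of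
$$\sigma^a_{12}=u_ae_{12}+u_a^*e_{21}+e_3,\quad\sigma^a_{13}=u_ae_{13}+u_a^*e_{31}+e_2,\quad\sigma^a_{23}=u_ae_{23}+u_a^*e_{32}+e_1.\tag{4}$$
The second follows by conjugating with $\sigma^0_{23}$, which by (3) exchanges the indices $2,3$, and the third by conjugating the second with $\sigma^0_{12}$. Now compute $\sigma^b_{23}\sigma^a_{12}\sigma^b_{23}$. We have $\sigma^b_{23}(u_ae_{12})\sigma^b_{23}=u_ae_{12}\cdot u_be_{23}=u_au_be_{13}$; its adjoint is the image of the term $u_a^*e_{21}$; and $\sigma^b_{23}e_3\sigma^b_{23}=u_be_{23}\cdot u_b^*e_{32}=e_2$. So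
$$\sigma^b_{23}\sigma^a_{12}\sigma^b_{23}=u_au_be_{13}+(u_au_b)^*e_{31}+e_2 .\tag{5}$$
For $(a,b,c)\in R$ this must equal $\sigma^c_{13}$, i.e. $u_au_be_{13}=u_ce_{13}$. Multiplying by $e_{p1}$ on the left and $e_{3p}$ on the right and summing over $p$ gives $u_au_b=u_c$. So there is a homomorphism $C^*(\Gamma)\to A$ whose image commutes with those of $M_2\otimes M_2$ and $M_3$. Altogether we have a unital homomorphism
$$\rho:M_2\otimes M_2\otimes M_3\otimes C^*(\Gamma)\to A.$$

**Step 5: the inverse.** In $M_2\otimes M_2\otimes M_3\otimes C^*(\Gamma)$ let $X,Z$ be Pauli matrices in the first factor and $X',Z'$ in the second. Put $m_{13}=XX'$, $m_{23}=Z'Z$, $m_{31}=XZ'$, $m_{32}=X'Z$, $m_{33}=m_{31}m_{32}$ and $\epsilon_p=1-2e_{pp}$, and define the $\sigma$'s by (3) and (4), and $w,g,h,y$ by the formulas of Step 2. We check the relations.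

For 1: the first two rows and first two columns are immediate. Moving $XZ'$ past $X'Z$ produces two signs, so $m_{31},m_{32}$ commute, and similarly $m_{13},m_{23}$ commute. Finally $m_{33}=XZ'X'Z=-XX'Z'Z=-m_{13}m_{23}$, which gives column 3. Relations 2, 3 and 4 are clear from the formulas, and each $\sigma$ is a self-adjoint unitary. For 5, by Step 2, we need only $sts=r$. From (4), $\sigma^a_{12}e_1\sigma^a_{12}=u_a^*e_{21}\cdot u_ae_{12}=e_2$; the cases $\sigma^0_{12}$, $\sigma^0_{23}$ are the same with twist $1$; the index exchanges were noted in Step 4; and the last family is (5) with $u_au_b=u_c$ in $\Gamma$.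

So there is a homomorphism $\pi:A\to M_2\otimes M_2\otimes M_3\otimes C^*(\Gamma)$. We have $\pi\rho=\mathrm{id}$ on the generators $X,Z,X',Z'$, on $e_{12}$ (as $e_1(e_{12}+e_{21}+e_3)=e_{12}$), likewise on $e_{23}$, and on $u_a$ (as $\sum_pe_{p1}u_ae_{12}e_{2p}=u_a$). Conversely $\rho\pi=\mathrm{id}$ on $X,Z,X',Z'$ and the $\epsilon_p$, on the other $m_{ij}$ by the product formulas of Step 1, on the $\sigma$'s by (3) and (4), and on $w,g,h,y$ by the formulas of Step 2. So $\pi$ and $\rho$ are inverse isomorphisms. $\square$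

This completes the proof of (B1). $\blacksquare$

## 8. A group $\mathbb Z^2\rtimes\mathbb F_2$ without LLP: proof of (B2)

Let $\mathbb F_2=\langle a,b\rangle$ act on $\mathbb Z^2$ via $\gamma:\mathbb F_2\to SL_2(\mathbb Z)$,
$$\gamma(a)=\alpha:=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad\gamma(b)=\beta:=\begin{pmatrix}1&0\\1&1\end{pmatrix}.$$
Let $\Gamma=\mathbb Z^2\rtimes\mathbb F_2$ with $(x,g)(y,h)=(x+\gamma(g)y,gh)$. It is finitely presented: generators $e_1,e_2,a,b$, where $e_1,e_2$ is now the standard basis of $\mathbb Z^2$, the relation that $e_1,e_2$ commute, and the relations giving the conjugates of $e_1,e_2$ by $a,b$. We write $x$ for $(x,1)$ and $g$ for $(0,g)$. Let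
$$F=\{e,(\pm e_1,1),(\pm e_2,1),(0,a^{\pm1}),(0,b^{\pm1})\},\qquad S_0=\operatorname{span}F\subseteq C^*(\Gamma),$$
a finite-dimensional operator system because $F=F^{-1}$ contains the identity $e$.

The plan is as follows. We construct $n\times n$ unitaries $\pi_n(s)$ that multiply like $\Gamma$ up to scalars tending to $1$, so that they define a homomorphism into a quotient $\prod M_n/\bigoplus M_n$. A ucp lift would force genuine representations of $\Gamma$ to have vectors that are almost matched to $\pi_n$. A rigidity property of $\mathbb Z^2\subset\Gamma$ would then produce an eigenvector common to two unitaries that commute only up to a scalar different from $1$, which is absurd.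

### 8.1 Almost invariant vectors are near $\mathbb Z^2$-invariant vectors

**Lemma 8.1 (relative property (T)).** If $\tau$ is a unitary representation of $\Gamma$ without nonzero $\mathbb Z^2$-invariant vectors, there is no unit vector $\zeta$ with $\|\tau(s)\zeta-\zeta\|\le\delta:=\frac1{10}$ for all $s\in F$. Consequently, for any unitary representation $\tau$, a unit vector $\zeta$ with $\|\tau(s)\zeta-\zeta\|\le\frac1{40}$ for all $s\in F$ lies within distance $\frac14$ of a $\mathbb Z^2$-invariant vector.

*Proof.* **Step 1: an almost invariant measure.** Suppose $\zeta$ is as in the first sentence. Let $\mathcal E$ be the spectral measure of $\tau|_{\mathbb Z^2}$ on $\mathbb T^2=[-\frac12,\frac12)^2$, so $\tau(x)=\int e^{2\pi i\langle x,\chi\rangle}d\mathcal E(\chi)$, and let $\mu(\cdot)=\langle\mathcal E(\cdot)\zeta,\zeta\rangle$. This is a probability measure, and $\mu(\{0\})=0$ because $\mathcal E(\{0\})$ is the projection onto the $\mathbb Z^2$-invariant vectors. From $\tau(g)\tau(x)\tau(g)^{-1}=\tau(\gamma(g)x)$ and $\langle\gamma(g)x,\chi\rangle=\langle x,\gamma(g)^T\chi\rangle$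 we get
$$\tau(g)\mathcal E(B)\tau(g)^{-1}=\mathcal E(\gamma(g)^{-T}B).$$
Here $\gamma(a)^{-T}=\beta^{-1}$ and $\gamma(b)^{-T}=\alpha^{-1}$, so for $g\in\{a^{\pm1},b^{\pm1}\}$ the matrices $\gamma(g)^{-T}$ run over $\{\alpha^{\pm1},\beta^{\pm1}\}$. Since $\mu(\gamma(g)^{-T}B)=\|\mathcal E(B)\tau(g^{-1})\zeta\|^2$ and $\mu(B)=\|\mathcal E(B)\zeta\|^2$,
$$|\mu(MB)-\mu(B)|\le2\delta\qquad(M\in\{\alpha^{\pm1},\beta^{\pm1}\},\ B\text{ Borel}).\tag{6}$$

**Step 2: the measure is concentrated near $0$.** For $k=1,2$, since $|e^{2\pi ix}-1|^2=4\sin^2\pi x\ge2$ for $\frac14\le|x|\le\frac12$,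
$$\delta^2\ge\|\tau(e_k)\zeta-\zeta\|^2=\int|e^{2\pi ix_k}-1|^2d\mu\ge2\mu(|x_k|\ge\tfrac14).$$
So $\mu(\mathbb T^2\setminus\mathcal Q)\le\delta^2$, where $\mathcal Q=(-\frac14,\frac14)^2$.

**Step 3: a paradox near $0$.** We show that (6) leaves too little room inside $\mathcal Q$. We have $\mathbb R^2\setminus\{0\}=D_+\sqcup D_-$ with $D_+=\pm\{x\ge0,y>0\}$ and $D_-=\pm\{x>0,y\le0\}$. Since $\alpha(x,y)=(x+y,y)$ and $\beta(x,y)=(x,x+y)$,
$$\alpha D_+=\pm\{x\ge y>0\},\qquad\beta D_+=\pm\{y>x\ge0\}$$
are disjoint subsets of $D_+$, and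
$$\alpha^{-1}D_-=\pm\{y\le0,\ x>-y\},\qquad\beta^{-1}D_-=\pm\{x>0,\ y\le-x\}$$
are disjoint subsets of $D_-$. Put $D=D_+\cap\mathcal Q$. Then $\alpha D,\beta D\subseteq(-\frac12,\frac12)^2$, where $\mathbb R^2\to\mathbb T^2$ is injective. So they are disjoint in $\mathbb T^2$ and contained in $D\cup(\mathbb T^2\setminus\mathcal Q)$. By (6), $2\mu(D)-4\delta\le\mu(\alpha D)+\mu(\beta D)\le\mu(D)+\delta^2$, i.e. $\mu(D_+\cap\mathcal Q)\le4\delta+\delta^2$. The same argument with $\alpha^{-1},\beta^{-1}$ gives the bound for $D_-\cap\mathcal Q$. As $\mu(\{0\})=0$,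
$$1\le2(4\delta+\delta^2)+\delta^2=8\delta+3\delta^2=0.83,$$
a contradiction.

**Step 4: the second statement.** We split off the invariant vectors. As $\mathbb Z^2$ is normal, the space of $\mathbb Z^2$-invariant vectors is $\Gamma$-invariant, and so is its complement, which contains no nonzero $\mathbb Z^2$-invariant vector. Let $\zeta_1$ be the component of $\zeta$ in the complement. If $\zeta_1\ne0$, the first part applied to $\zeta_1/\|\zeta_1\|$ gives $s\in F$ with $\frac1{10}\|\zeta_1\|<\|\tau(s)\zeta_1-\zeta_1\|\le\|\tau(s)\zeta-\zeta\|\le\frac1{40}$. So $\|\zeta_1\|<\frac14$, and $\zeta-\zeta_1$ is $\mathbb Z^2$-invariant. $\square$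

### 8.2 Representations up to scalars tending to $1$

**Step 1: a projective representation of $\mathbb Z^2$.** Let $n\ge3$ be odd and $\nu=\nu_n=e^{2\pi i/n}$. On $\mathbb C^n$ let $u\delta_k=\nu^{2k}\delta_k$ and $v\delta_k=\delta_{k+1}$ (indices mod $n$). Then $u^n=v^n=1$ and $uv=\nu^2vu$, and $\nu^2$ is a primitive $n$-th root of unity because $n$ is odd. Put $W(j,k)=\nu^{-jk}u^jv^k$. From $v^ku^l=\nu^{-2kl}u^lv^k$,
$$W(j,k)W(l,m)=\nu^{-jk-lm-2kl}u^{j+l}v^{k+m}=\nu^{jm-kl}W(j+l,k+m),$$
that is,
$$W(x)W(y)=\nu^{\omega(x,y)}W(x+y),\qquad\omega((j,k),(l,m))=jm-kl.\tag{7}$$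
As $\omega(x,x)=0$, $W(x)^n=W(nx)=1$.

**Step 2: implementing $SL_2(\mathbb Z)$.** We want unitaries that move $W(x)$ to $W(Mx)$. For $M\in SL_2(\mathbb Z)$ let $u'=W(Me_1)$, $v'=W(Me_2)$. The form $\omega$ is the determinant, so it is $M$-invariant, and $\omega(e_1,e_2)=1$. By (7), $u'v'=\nu^2v'u'$, and $u'^n=v'^n=1$. The eigenvalues of $u'$ are $n$-th roots of unity, and $v'$ maps $\lambda$-eigenvectors of $u'$ to $\nu^2\lambda$-eigenvectors. As $\nu^2$ is primitive, there is a unit vector $\xi_0$ with $u'\xi_0=\xi_0$. The vectors $v'^j\xi_0$, $0\le j<n$, are eigenvectors of $u'$ for distinct eigenvalues $\nu^{2j}$, so they form an orthonormal basis, and $v'$ shifts them cyclically. So $U\delta_j=v'^j\xi_0$ defines a unitary with $(u',v')=(UuU^*,UvU^*)$. By (7), $u'^jv'^k=\nu^{jk}W(M(j,k))$, hence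
$$W(M(j,k))=\nu^{-jk}u'^jv'^k=UW(j,k)U^*.$$

**Step 3: assembling.** Choose such unitaries for $M=\alpha,\beta$ and extend to a homomorphism $U_n:\mathbb F_2\to U(n)$, which is possible because $\mathbb F_2$ is free. Then $U_n(g)W(x)U_n(g)^*=W(\gamma(g)x)$ for all $g$. Put $\pi_n(x,g)=W(x)U_n(g)$. By (7),
$$\pi_n(s)\pi_n(t)=c_n(s,t)\pi_n(st),\qquad c_n((x,g),(y,h))=\nu_n^{\,\omega(x,\gamma(g)y)}\xrightarrow[n\to\infty]{}1.\tag{8}$$
Let $\mathcal B=\prod_{n\ge3\text{ odd}}M_n$, let $\mathcal J=\bigoplus M_n$ be the norm-null sequences, and $\mathcal Q_0=\mathcal B/\mathcal J$. By (8), $s\mapsto[(\pi_n(s))_n]$ is a unitary representation of $\Gamma$ in $\mathcal Q_0$. It defines a unital $*$-homomorphism $\theta:C^*(\Gamma)\to\mathcal Q_0$.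

### 8.3 No lift

**Proposition 8.2.** $\theta|_{S_0}$ has no ucp lift $S_0\to\mathcal B$. In particular $C^*(\Gamma)$ fails LLP.

*Proof.* **Step 1: an almost invariant vector for a projective representation.** Suppose $\psi=(\psi_n):S_0\to\mathcal B$ is a ucp lift. Then $\|\psi_n(s)-\pi_n(s)\|\to0$ for $s\in F$. Extend $\psi_n$ to a ucp map $C^*(\Gamma)\to M_n$ and dilate: $\psi_n(s)=V_n^*\rho_n(s)V_n$, with $\rho_n$ a unitary representation of $\Gamma$ on $K_n$ and $V_n:\mathbb C^n\to K_n$ an isometry. Let $\mathcal H$ be the Hilbert space of operators $\mathbb C^n\to K_n$ with the Hilbert–Schmidt inner product, and put $\sigma(s)Y=\rho_n(s)Y\pi_n(s)^*$. These are unitaries and, by (8),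
$$\sigma(s)\sigma(t)=\overline{c_n(s,t)}\,\sigma(st).\tag{9}$$
The unit vector $\xi=V_n/\sqrt n$ satisfies
$$\langle\sigma(s)\xi,\xi\rangle=\tfrac1n\mathrm{Tr}(V_n^*\rho_n(s)V_n\pi_n(s)^*)=\tfrac1n\mathrm{Tr}(\psi_n(s)\pi_n(s)^*)\to1,$$
because this differs from $1$ by at most $\|\psi_n(s)-\pi_n(s)\|$. So $\|\sigma(s)\xi-\xi\|^2=2-2\,\mathrm{Re}\langle\sigma(s)\xi,\xi\rangle\to0$ for $s\in F$.

**Step 2: removing the scalars.** Lemma 8.1 concerns genuine representations, and $\sigma$ is only projective. On the Hilbert–Schmidt operators $HS(\mathcal H)$ define $\tau(s)Y=\sigma(s)Y\sigma(s)^*$. The scalars in (9) cancel, so $\tau$ is a unitary representation of $\Gamma$. For the rank one projection $P=\xi\xi^*$,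
$$\|\tau(s)P-P\|_2=\|(\sigma(s)\xi)(\sigma(s)\xi)^*-\xi\xi^*\|_2\le2\|\sigma(s)\xi-\xi\|.$$
Fix $n$ so large that this is $\le\frac1{40}$ for all $s\in F$. By Lemma 8.1 there is a $\mathbb Z^2$-invariant $Y\in HS(\mathcal H)$ with $\|Y-P\|_2\le\frac14$. Replacing $Y$ by $(Y+Y^*)/2$, which is still invariant and no farther from $P=P^*$, we may assume $Y=Y^*$.

**Step 3: a common eigenvector.** We round $Y$ to a rank one projection. As $\|Y-P\|\le\|Y-P\|_2\le\frac14$, we have $\langle Y\xi,\xi\rangle\ge\frac34$, so the largest eigenvalue of the compact operator $Y$ is $\ge\frac34$. For unit $\eta'\perp\xi$ we have $P\eta'=0$ and so $\langle Y\eta',\eta'\rangle\le\frac14$; by the min-max principle all other eigenvalues (with multiplicity) are $\le\frac14$. So $\chi_{(1/2,\infty)}(Y)$ is a projection of rank one. As $Y$ commutes with every $\sigma(x)$, $x\in\mathbb Z^2$, so does this projection. Let $\eta$ be a unit vector in its range. Then $\sigma(e_1)\eta,\sigma(e_2)\eta\in\mathbb C\eta$, so $\sigma(e_1)\sigma(e_2)\eta=\sigma(e_2)\sigma(e_1)\eta\ne0$.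

**Step 4: contradiction.** By (8), $c_n(e_1,e_2)=\nu_n$ and $c_n(e_2,e_1)=\nu_n^{-1}$, so (9) gives $\sigma(e_1)\sigma(e_2)=\overline{\nu_n}^{\,2}\sigma(e_2)\sigma(e_1)$. Applied to $\eta$, this forces $\nu_n^2=1$, which is false for odd $n\ge3$. So $\theta|_{S_0}$ has no ucp lift. Since $\theta$ is ucp on $C^*(\Gamma)$, LLP fails. $\square$

This completes the proof of (B2). $\blacksquare$ The failure of LLP for C*-algebras of closely related groups is due to Ioana–Spaas–Wiersma, GAFA 30 (2020); the argument above does not rely on it.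

## 9. From $C^*(\Gamma)$ to $C^*(\mathbb G)$ and $\mathcal T_{\mathbb G}$: proof of (B3)

Let $\mathbb G$ be given by (B1) for the group $\Gamma$ of Section 8, so $C^*(\mathbb G)\cong M_{12}\otimes C^*(\Gamma)\ne0$. Consider the unital $*$-homomorphism
$$\pi=\mathrm{id}\otimes\theta:\ C^*(\mathbb G)\to M_{12}(\mathcal Q_0)=M_{12}(\mathcal B)/M_{12}(\mathcal J).$$

**Step 1: LLP of $C^*(\mathbb G)$ fails.** We cut down to a corner. Let $\psi$ be a ucp lift of $\pi$ on the finite-dimensional operator system $1\otimes S_0$. Then $s\mapsto\psi(1\otimes s)_{11}$ is ucp from $S_0$ to $\mathcal B$. It lifts $\theta|_{S_0}$, since $\pi(1\otimes s)=1\otimes\theta(s)$ has $(1,1)$ entry $\theta(s)$. This contradicts Proposition 8.2.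

**Step 2: OSLLP of $\mathcal T_{\mathbb G}$ fails.** We show that a lift on $\mathcal T_{\mathbb G}$ would yield one on $C^*(\mathbb G)$, this time without Kirchberg's theorems, because the lifting target allows Arveson extension. Suppose $\pi|_{\mathcal T_{\mathbb G}}$ has a ucp lift $\psi:\mathcal T_{\mathbb G}\to M_{12}(\mathcal B)=\prod_nM_{12n}$. Extending each coordinate by Arveson, we get a ucp map $\Psi:C^*(\mathbb G)\to M_{12}(\mathcal B)$. With $q$ the quotient map, $q\circ\Psi$ is ucp and sends each projection $p_v$ to the projection $\pi(p_v)$. By Lemma 2.4 with $\mathcal D=\mathbb C1$, $q\circ\Psi$ is a $*$-homomorphism. It agrees with $\pi$ on the generators, so $q\circ\Psi=\pi$. Thus $\Psi$ is a ucp lift of $\pi$, and its restriction to $1\otimes S_0$ is excluded by Step 1. $\blacksquare$
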